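\title{The second magnetic Steklov eigenvalue of an annulus: a counterexample and the sharp bound $4\pi$}

\begin{abstract}
We study the second normalized eigenvalue $\bar\sigma_2(\Sigma,\nu)$ of the magnetic Steklov problem on a Riemannian annulus $\Sigma$ with flux $\nu$. It was conjectured that the critical catenoid with zero flux maximizes $\bar\sigma_2$ among all annuli and all fluxes. We show that this is false. Gluing a disc to a long cylinder along a short boundary arc gives $\sup_\Sigma\bar\sigma_2(\Sigma,\nu)\ge 2\pi+4\pi\operatorname{dist}(\nu,\mathbb Z)$ for $\nu\notin\mathbb Z$, and this exceeds the value of the critical catenoid when $\nu$ is near $\frac12$. We also prove that $\bar\sigma_2(\Sigma,\nu)<4\pi$ for every annulus and every flux. This bound is sharp, is approached at $\nu=\frac12$, and is not attained. A sharp bound for the first eigenvalue in each conformal class complements these results.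
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{annulus} is a compact Riemannian surface $\Sigma$ of genus zero whose smooth boundary $\partial\Sigma$ has two components. Let $N$ be the outward unit normal along $\partial\Sigma$. For $\nu\in\mathbb R$ let $A$ be the harmonic one-form on $\Sigma$ (that is, $dA=0$, $\delta A=0$, and $A(N)=0$ on $\partial\Sigma$) with flux $\nu$ around either boundary component $\gamma$:
\[
\frac1{2\pi}\oint_\gamma A=\nu .
\]
On complex-valued functions, $A$ defines the magnetic connection $\nabla^Au=\nabla u-iuA^\sharp$ and the magnetic Laplacian $\Delta_A=(\nabla^A)^*\nabla^A$. The \emph{magnetic Steklov problem} is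
\begin{equation}\label{eq:steklov}
\Delta_Au=0\ \text{ in }\Sigma,\qquad \nabla^A_Nu=\sigma u\ \text{ on }\partial\Sigma .
\end{equation}
Its spectrum is discrete, $0\le\sigma_1(\Sigma,\nu)\le\sigma_2(\Sigma,\nu)\le\cdots$, with eigenvalues repeated according to multiplicity. The normalized eigenvalues
\[
\bar\sigma_k(\Sigma,\nu)=\sigma_k(\Sigma,\nu)\,|\partial\Sigma|,
\]
where $|\partial\Sigma|$ is the length of the boundary, do not change under homotheties.

Since $dA=0$, the form $A$ is locally a differential $d\psi$, and then $\nabla^Au=e^{i\psi}\nabla(e^{-i\psi}u)$. So \eqref{eq:steklov} is locally the classical Steklov problem for the function $e^{-i\psi}u$, and the flux enters only through the factor of modulus one that this function acquires after one turn around the hole. For $\nu=0$ we have the classical problem: $\sigma_1=0$, and $\sigma_2$ is the first positive Steklov eigenvalue. In general $\sigma_1(\Sigma,\nu)=0$ if and only if $\nu\in\mathbb Z$.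

Let $\Sigma_c$ be the critical catenoid, the portion of a catenoid that meets the unit sphere of $\mathbb R^3$ orthogonally, with its induced metric. In Section~\ref{sec:models} we compute
\[
\bar\sigma_2(\Sigma_c,0)=\frac{4\pi}{t_0}\approx10.475,\qquad\text{where } t_0=\coth t_0>1 .
\]
Consider the inequality
\begin{equation}\label{eq:conj}
\bar\sigma_2(\Sigma,\nu)\le\bar\sigma_2(\Sigma_c,0).
\end{equation}
Fraser and Schoen proved \eqref{eq:conj} for $\nu=0$ and every annulus. It is also known for every $\nu\in\mathbb R$ and every rotationally invariant annulus. These two facts lead to the conjecture, posed by Provenzano and Savo \cite{PS}, that \emph{\eqref{eq:conj} holds for every annulus $\Sigma$, with any Riemannian metric, and every $\nu\in\mathbb R$}. We show that the conjecture is false, and we find the sharp bound that is valid for all annuli and all fluxes. Write $d(\nu)=\operatorname{dist}(\nu,\mathbb Z)\in[0,\frac12]$.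

\begin{theorem}\label{thm:lower}
For every $\nu\notin\mathbb Z$,
\[
\sup_\Sigma\bar\sigma_2(\Sigma,\nu)\ \ge\ 2\pi+4\pi d(\nu),
\]
the supremum being taken over all annuli. Hence \eqref{eq:conj} fails for some annulus whenever $d(\nu)>\frac1{t_0}-\frac12\approx0.3336$, in particular for $\nu=\frac12$.
\end{theorem}

\begin{theorem}\label{thm:upper}
For every annulus $\Sigma$ and every $\nu\in\mathbb R$ we have $\bar\sigma_2(\Sigma,\nu)<4\pi$. Moreover
\[
\sup_{\Sigma,\nu}\bar\sigma_2(\Sigma,\nu)=\sup_\Sigma\bar\sigma_2(\Sigma,\tfrac12)=4\pi,
\]
and the supremum is not attained.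
\end{theorem}

The term $4\pi d(\nu)$ in Theorem~\ref{thm:lower} comes from the first eigenvalue, for which we have the following bound. Here $S^1=\mathbb R/2\pi\mathbb Z$, and $[-L,L]\times S^1$ carries the flat metric $dt^2+d\theta^2$.

\begin{theorem}\label{thm:first}
Let $0<\nu\le\frac12$ and let $\Sigma$ be conformal to $[-L,L]\times S^1$. Then
\[
\bar\sigma_1(\Sigma,\nu)\le4\pi\nu\tanh(\nu L)<4\pi\nu .
\]
Equality holds in the first inequality if and only if the boundary length element of $\Sigma$ is a constant multiple of $d\theta$, with the same constant on both circles.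
\end{theorem}

We do not determine $\sup_\Sigma\bar\sigma_2(\Sigma,\nu)$ for $0<d(\nu)<\frac12$, nor whether \eqref{eq:conj} holds for small $d(\nu)>0$.

Section~\ref{sec:prelim} reduces the problem to a measure on the boundary of a flat cylinder and records the variational principles. Section~\ref{sec:models} treats the round disc and the round cylinders and proves Theorem~\ref{thm:first}. In Section~\ref{sec:gluing} these two pieces are glued to prove Theorem~\ref{thm:lower}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper} with holomorphic test functions that have modulus one on the boundary and two zeros, placed by a winding number argument.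

\section{Invariance and variational principles}\label{sec:prelim}

Let $\Sigma$ be a compact connected Riemannian surface with smooth boundary and let $A$ be any smooth closed real one-form on $\Sigma$. Put
\[
E_A(u,v)=\int_\Sigma\langle\nabla^Au,\nabla^Av\rangle,\qquad \langle u,v\rangle=\int_{\partial\Sigma}u\bar v\,ds,
\]
with $E_A(u)=E_A(u,u)$ and $\|u\|^2=\langle u,u\rangle$. Green's formula reads
\[
E_A(u,v)=\int_\Sigma(\Delta_Au)\bar v+\int_{\partial\Sigma}(\nabla^A_Nu)\bar v\,ds .
\]
Hence a smooth $u\ne0$ solves \eqref{eq:steklov} if and only if $E_A(u,v)=\sigma\langle u,v\rangle$ for all $v\in C^\infty(\Sigma)$. We use three invariances of this weak formulation.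

\emph{Conformal invariance.} In dimension two, replacing the metric $g$ by $e^{2f}g$ multiplies $|\nabla^Au|^2$ by $e^{-2f}$ and the area element by $e^{2f}$, so $E_A$ does not change, while $ds$ becomes $e^fds$. The spectrum therefore depends only on the conformal class, the form $A$, and the boundary measure. Multiplying the boundary measure by $c>0$ divides each $\sigma_k$ by $c$ and leaves $\bar\sigma_k$ unchanged.

\emph{Gauge invariance.} If the fluxes of two closed forms $A,A'$ on an annulus differ by an integer, then $A'=A+d\psi$ for a multivalued $\psi$ such that $e^{i\psi}$ is a smooth function, and $\nabla^{A'}(e^{i\psi}u)=e^{i\psi}\nabla^Au$. Multiplication by $e^{i\psi}$ preserves both forms. So the spectrum depends only on $\nu$ modulo $\mathbb Z$, and we may compute it with any closed form of flux $\nu$, harmonic or not.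

\emph{Conjugation.} Since $\overline{\nabla^Au}=\nabla^{-A}\bar u$, the fluxes $\nu$ and $-\nu$ have the same spectrum. In particular the spectrum depends only on $d(\nu)$, and the orientation of $\gamma$ plays no role.

By uniformization, every annulus is conformally diffeomorphic, smoothly up to the boundary, to a flat cylinder
\[
C_L=[-L,L]\times S^1,\qquad z=t+i\theta ,
\]
and the boundary length element becomes $d\mu=\varrho\,d\theta$ with $\varrho>0$ smooth on $\partial C_L$. We write $M=\mu(\partial C_L)=|\partial\Sigma|$, and $\partial_n=\pm\partial_t$ for the outward normal derivative on $t=\pm L$. If $A$ is a constant multiple of $d\theta$, then $A(\partial_n)=0$ and the boundary condition in \eqref{eq:steklov} is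
\begin{equation}\label{eq:bc}
\partial_nu=\sigma\varrho\,u\quad\text{on }\partial C_L .
\end{equation}

We recall the standard variational facts. Eigenfunctions are smooth up to the boundary. One can choose eigenfunctions $u_1,u_2$ for $\sigma_1,\sigma_2$ with $\langle u_j,u_k\rangle=\delta_{jk}$, so that $E_A(u_j,u_k)=\sigma_j\delta_{jk}$. For all smooth $u$ we have $E_A(u)\ge\sigma_1\|u\|^2$, and $E_A(u)\ge\sigma_2\|u\|^2$ if $\langle u,u_1\rangle=0$. We need the equality cases, and a form of the lower bound for $\sigma_2$ that does not require knowledge of $u_1$.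

\begin{lemma}\label{lem:var}
\begin{enumerate}
\item[(a)] If $u\in C^\infty(\Sigma)$, $\|u\|\neq0$ and $E_A(u)=\sigma_1\|u\|^2$, then $u$ is a $\sigma_1$-eigenfunction.
\item[(b)] If $u\in C^\infty(\Sigma)$, $\|u\|\neq0$ and $\langle u,u_1\rangle=0$, then $\sigma_2\|u\|^2\le E_A(u)$, and in case of equality $u$ is a $\sigma_2$-eigenfunction.
\item[(c)] Let $\ell$ be a complex-linear functional on $C^\infty(\Sigma)$ and $c\ge0$. If $E_A(u)\ge c\|u\|^2$ whenever $\ell(u)=0$, then $\sigma_2\ge c$.
\item[(d)] If $\Sigma$ is an annulus and the flux $\nu$ of $A$ is not an integer, then $\sigma_1>0$. If $A=0$, then $u_1$ is a nonzero constant.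
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Hermitian form $Q(v,w)=E_A(v,w)-\sigma_1\langle v,w\rangle$ is nonnegative and $Q(u,u)=0$. By the Cauchy--Schwarz inequality $Q(u,v)=0$ for all $v$, which is the weak formulation.

(b) The form $Q(v,w)=E_A(v,w)-\sigma_2\langle v,w\rangle$ is nonnegative on the subspace of functions with $\langle v,u_1\rangle=0$. In case of equality, $Q(u,v)=0$ for all $v$ in this subspace, as in (a). Also $E_A(u,u_1)=\sigma_1\langle u,u_1\rangle=0$, so $Q(u,u_1)=0$. Every smooth $v$ is the sum of a multiple of $u_1$ and an element of the subspace.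

(c) Some $u=\lambda_1u_1+\lambda_2u_2$ with $(\lambda_1,\lambda_2)\ne(0,0)$ satisfies $\ell(u)=0$. Then $\|u\|^2=|\lambda_1|^2+|\lambda_2|^2>0$ and $c\|u\|^2\le E_A(u)=\sigma_1|\lambda_1|^2+\sigma_2|\lambda_2|^2\le\sigma_2\|u\|^2$.

(d) If $\sigma_1=0$, then $E_A(u_1)=0$, so $du_1=iu_1A$. Hence $d|u_1|^2=2\operatorname{Re}(\bar u_1\,du_1)=0$ and $|u_1|$ is a nonzero constant. Then $A=du_1/(iu_1)$, and $\nu$ is the winding number of $u_1$ along $\gamma$, an integer. If $A=0$, the constants show that $\sigma_1=0$, and then $du_1=0$.
\end{proof}

\section{The round disc and the round cylinders}\label{sec:models}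

\subsection{Spectra}
On the unit disc $\mathbb D$ with $A=0$ and boundary measure $d\theta$, the functions $r^{|k|}e^{ik\theta}$ give the eigenvalues $0,1,1,2,2,\dots$, so $\bar\sigma_2=2\pi$.

A \emph{round cylinder} is $C_L$ with boundary measure $d\theta$, of total mass $4\pi$. Take $A=\nu\,d\theta$, so that $\Delta_Au=-u_{tt}-(\partial_\theta-i\nu)^2u$. The $k$-th Fourier coefficient $y(t)$ of an eigenfunction satisfies $y''=m^2y$ with $m=|k-\nu|$, and $\pm y'(\pm L)=\sigma y(\pm L)$. The even and odd parts of $y$ satisfy the same conditions. So each $k\in\mathbb Z$ contributes two eigenvalues: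
\begin{equation}\label{eq:cylspec}
m\tanh(mL),\ \ m\coth(mL)\quad\text{if }m>0,\qquad\qquad 0,\ \ \frac1L\quad\text{if }m=0,
\end{equation}
with $y=\cosh mt$, $\sinh mt$, and $y=1$, $t$, respectively.

For $\nu=0$ we have $k\tanh(kL)\ge\tanh L$ for $k\ge1$, and $k\coth(kL)>1/L$ because $x\coth x>1$ for $x>0$. Thus $\sigma_2=\min\{1/L,\tanh L\}$. The first quantity decreases and the second increases with $L$, so $\sigma_2$ is largest when $L=t_0$, the positive root of $t=\coth t$, and there $\sigma_2=1/t_0$. This is the critical catenoid. Indeed, up to homothety $\Sigma_c$ is the surface $(\cosh t\cos\theta,\cosh t\sin\theta,t)$, $|t|\le T$, with metric $\cosh^2t\,(dt^2+d\theta^2)$. It meets the sphere centered at the origin orthogonally when the position vector $(\cosh T,T)$ of the meridian is parallel to its tangent $(\sinh T,1)$, that is, when $T=\coth T$. The boundary measure $\cosh t_0\,d\theta$ is a constant multiple of $d\theta$, so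
\begin{equation}\label{eq:catenoid}
\bar\sigma_2(\Sigma_c,0)=\frac{4\pi}{t_0}<4\pi,
\end{equation}
where the inequality holds because $t_0=\coth t_0>1$.

For $\nu=\frac12$ the modes $k=0$ and $k=1$ both have $m=\frac12$. So $\sigma_1=\sigma_2=\frac12\tanh(L/2)$ and $\bar\sigma_2=2\pi\tanh(L/2)<2\pi$. On round cylinders the flux $\frac12$ thus stays far below the value \eqref{eq:catenoid}, which makes \eqref{eq:conj} a natural guess. What the flux does raise is the first eigenvalue: for $0<\nu\le\frac12$ the smallest $m$ is $\nu$, and $\bar\sigma_1=4\pi\nu\tanh(\nu L)$. The counterexample exploits this.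

\subsection{Energy inequalities}
We need the values $\sigma_2=1$ for the disc and $\sigma_1=\nu\tanh(\nu L)$ for the cylinder as inequalities for functions that are only continuous up to the boundary, because in Section~\ref{sec:gluing} functions are transported by conformal maps with square-root singularities at two boundary points.

\begin{lemma}\label{lem:energy}
\begin{enumerate}
\item[(a)] Let $v\in C^1(\mathbb D)\cap C^0(\overline{\mathbb D})$ satisfy $\int_{\partial\mathbb D}v\,d\theta=0$. Then $\int_{\mathbb D}|\nabla v|^2\ge\int_{\partial\mathbb D}|v|^2\,d\theta$.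
\item[(b)] Let $0<\nu\le\frac12$. Let $v$ be continuous on $C_L$ and $C^1$ in the interior, and let $B$ be a smooth closed real one-form on the interior of $C_L$ with flux $\pm\nu$. Then
\[
\int_{C_L}|\nabla^Bv|^2\ \ge\ \nu\tanh(\nu L)\int_{\partial C_L}|v|^2\,d\theta .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v_k(s)$ be the Fourier coefficients of $\theta\mapsto v(se^{i\theta})$. By Parseval's identity, for $r<1$,
\[
\int_{|z|<r}|\nabla v|^2=2\pi\sum_k\int_0^r\Big(s|v_k'|^2+\frac{k^2}{s}|v_k|^2\Big)ds .
\]
The integrand is at least $2|k||v_k||v_k'|\ge|k|\,(|v_k|^2)'$, and for $k\ne0$ we have $v_k(s)\to0$ as $s\to0$ because $v$ is continuous at $0$. Hence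
\[
\int_{|z|<r}|\nabla v|^2\ge2\pi\sum_{k\neq0}|k||v_k(r)|^2\ge\int_0^{2\pi}|v(re^{i\theta})|^2d\theta-2\pi|v_0(r)|^2 .
\]
As $r\to1$, $v_0(r)\to0$ by hypothesis.

(b) After conjugation the flux is $+\nu$. In the interior $B=\nu\,d\theta+d\psi$ with $\psi$ smooth and single valued. The function $\tilde v=e^{-i\psi}v$ is $C^1$ in the interior, $|\tilde v|=|v|$, and $|\nabla^Bv|^2=|\tilde v_t|^2+|\tilde v_\theta-i\nu\tilde v|^2$. Let $L'<L$, and let $y_k(t)$ be the Fourier coefficients of $\tilde v$. The energy over $|t|\le L'$ is
\[
2\pi\sum_k\int_{-L'}^{L'}\big(|y_k'|^2+m_k^2|y_k|^2\big)dt,\qquad m_k=|k-\nu|\ge\nu ,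
\]
where $m_k\ge\nu$ uses $\nu\le\frac12$. For $m>0$, the logarithmic derivative $p(t)=m\tanh(mt)$ of $\cosh mt$ satisfies $p'+p^2=m^2$, so for every $C^1$ function $y$
\[
|y'|^2+m^2|y|^2=|y'-py|^2+(p|y|^2)' .
\]
Integration gives $\int_{-L'}^{L'}(|y'|^2+m^2|y|^2)\,dt\ge m\tanh(mL')\big(|y(L')|^2+|y(-L')|^2\big)$. Since $m\tanh(mL')$ increases with $m$, summing over $k$ bounds the energy below by $\nu\tanh(\nu L')$ times the integral of $|v|^2d\theta$ over the circles $t=\pm L'$. Let $L'\to L$.
\end{proof}

\subsection{The first eigenvalue}

\begin{proof}[Proof of Theorem~\ref{thm:first}]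
On $C_L$ with $d\mu=\varrho\,d\theta$ take $A=\nu\,d\theta$, and test with the first eigenfunction $u=\cosh\nu t$ of the round cylinder. It is constant on $\partial C_L$, so its boundary norm sees only the total mass of $\mu$:
\[
E_A(u)=2\pi\nu^2\int_{-L}^L(\sinh^2\nu t+\cosh^2\nu t)\,dt=2\pi\nu\sinh(2\nu L),\qquad\|u\|^2=M\cosh^2(\nu L).
\]
Hence $\sigma_1M\le2\pi\nu\sinh(2\nu L)/\cosh^2(\nu L)=4\pi\nu\tanh(\nu L)<4\pi\nu$.

If equality holds in the first inequality, $u$ is an eigenfunction by Lemma~\ref{lem:var}(a). Then \eqref{eq:bc} reads $\nu\sinh(\nu L)=\sigma_1\varrho\cosh(\nu L)$ on both circles, so $\varrho$ is constant on $\partial C_L$. Conversely, if $\varrho\equiv c$, then $M=4\pi c$, and Lemma~\ref{lem:energy}(b) gives $E_A(v)\ge c^{-1}\nu\tanh(\nu L)\|v\|^2$ for all smooth $v$. So $\sigma_1M\ge4\pi\nu\tanh(\nu L)$.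
\end{proof}

\section{Gluing a disc to a cylinder}\label{sec:gluing}

By gauge invariance and conjugation we assume $0<\nu\le\frac12$, so $d(\nu)=\nu$.

\subsection{The idea}
Consider first a disconnected surface, whose spectrum is the union of the spectra of its components. Take the round disc, with spectrum $0,1,1,\dots$ and boundary length $2\pi$. Take also $C_L$ with flux $\nu$ and boundary measure $\alpha\,d\theta$, where
\[
\alpha=\nu\tanh(\nu L).
\]
By \eqref{eq:cylspec} its first eigenvalue is $1$, and its boundary length is $4\pi\alpha$. The union has spectrum $0,1,\dots$ and boundary length $2\pi+4\pi\alpha$, so its normalized second eigenvalue is $2\pi+4\pi\alpha$, which tends to $2\pi+4\pi\nu$ as $L\to\infty$. By Theorem~\ref{thm:first}, no annulus with first eigenvalue $1$ has boundary length $4\pi\nu$ or more, so long round cylinders are the best partners for the disc. For integer flux the same union has the eigenvalue $0$ twice, and the construction yields nothing.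

To obtain an annulus we glue the two pieces along boundary arcs of length $2\varepsilon$. No analysis of the junction is needed: the energy of a function on the glued surface is the sum of its energies on the two pieces, Lemma~\ref{lem:energy} applies to each, and we lose only the length of the glued arcs. The difficulty is smoothness. At each endpoint of the arc two angles $\pi$ add up to a boundary angle $2\pi$. We therefore realize the two pieces as the halves of a disc, by conformal maps that open the right angles of a half-disc to $\pi$. The price is that the boundary density vanishes at the two corners, and this is repaired at the end.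

\subsection{The surface}
Let $0<\varepsilon<\pi$ and $L>0$, and put $\rho=e^{-2L}$. The map $\zeta\mapsto\log\zeta+L$ is a conformal equivalence of $\{\rho\le|\zeta|\le1\}$ with $C_L$ that preserves the angle $\theta$. Let $\mathbb D_\pm$ be the open upper and lower halves of $\mathbb D$, put $s_0=e^{i(\pi-\varepsilon)}=-e^{-i\varepsilon}$, and define
\[
F_+(w)=\frac{(1+w)^2-s_0(1-w)^2}{(1+w)^2-\bar s_0(1-w)^2},\qquad F_-(w)=\overline{F_+(\bar w)} .
\]

\begin{lemma}\label{lem:F}
The function $F_\pm$ is rational without poles on $\overline{\mathbb D_\pm}$. It is a homeomorphism $\overline{\mathbb D_\pm}\to\overline{\mathbb D}$, biholomorphic in the interior, with $F_\pm'(1)=F_\pm'(-1)=0$. It maps the diameter $[-1,1]$ onto an arc of $\partial\mathbb D$ of length $2\varepsilon$ and the semicircle onto the complementary arc, of length $2\pi-2\varepsilon$.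
\end{lemma}

\begin{proof}
It suffices to treat $F_+$, which is the composition of three maps. The map $q=\frac{1+w}{1-w}$ sends $\overline{\mathbb D_+}$ onto the closed first quadrant with $\infty$ added: the diameter goes to the positive real axis, and $e^{i\phi}$ goes to $i\cot(\phi/2)$. The map $s=q^2$ sends the quadrant onto the closed upper half-plane. The M\"obius map $\frac{s-s_0}{s-\bar s_0}$ sends the closed upper half-plane onto $\overline{\mathbb D}$, because $\operatorname{Im}s_0=\sin\varepsilon>0$. Each map is a homeomorphism, biholomorphic in the interior. A pole of $F_+$ requires $s=\bar s_0$, which lies in the lower half-plane. Near $w=-1$ the function $F_+$ is analytic in $s=(1+w)^2/(1-w)^2$, and near $w=1$ it is analytic in $1/s$; these have double zeros at $w=-1$ and $w=1$, so $F_+'(\pm1)=0$. Finally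
\[
F_+(1)=1,\qquad F_+(-1)=\frac{s_0}{\bar s_0}=e^{-2i\varepsilon},\qquad F_+(0)=\frac{1+e^{-i\varepsilon}}{1+e^{i\varepsilon}}=e^{-i\varepsilon},
\]
so the diameter goes to the arc from $e^{-2i\varepsilon}$ to $1$ through $e^{-i\varepsilon}$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!15] (0,0) circle (1.2);
\draw (0,0) circle (1.2);
\filldraw[fill=white] (0,0.8) circle (0.16);
\draw[ultra thick] (-1.2,0)--(1.2,0);
\node[left] at (-1.2,0) {$-1$};
\node[right] at (1.2,0) {$1$};
\node at (-1.15,1.05) {$X$};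
\draw[->] (1.3,0.7)--(2.6,0.9) node[midway,above] {$F_+$};
\draw[->] (1.3,-0.7)--(2.6,-0.9) node[midway,below] {$F_-$};
\filldraw[fill=gray!15] (3.5,0.9) circle (0.75);
\filldraw[fill=white] (3.5,0.9) circle (0.16);
\draw[ultra thick] (4.25,0.9) arc (0:-35:0.75);
\filldraw[fill=gray!15] (3.5,-0.9) circle (0.75);
\draw[ultra thick] (4.25,-0.9) arc (0:35:0.75);
\end{tikzpicture}
\caption{The annulus $X$ (schematic). Its upper half is mapped conformally onto the round annulus $\rho<|\zeta|<1$ and its lower half onto the unit disc. The diameter (thick) corresponds to an arc of length $2\varepsilon$ in each piece, so $X$ is the round annulus and the disc glued along these short arcs.}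
\label{fig:X}
\end{figure}

Let
\[
X=\overline{\mathbb D}\setminus F_+^{-1}(\{|\zeta|<\rho\}),
\]
see Figure~\ref{fig:X}. The removed set is a disc with real-analytic boundary $\Gamma=F_+^{-1}(\{|\zeta|=\rho\})$ and closure contained in $\mathbb D_+$, so $X$ is a compact planar annulus with smooth boundary $\partial\mathbb D\cup\Gamma$, and $\overline{\mathbb D_-}\subset X$. We pull back the boundary measures of the two pieces, $\alpha\,d\theta$ and $d\theta$. Since $d\theta=|d\zeta|/|\zeta|$ on circles centered at $0$, the density with respect to Euclidean arclength $ds$ on $\partial X$ is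
\[
w_0=\begin{cases}\alpha|F_+'|&\text{on the upper semicircle},\\ |F_-'|&\text{on the lower semicircle},\\ \alpha\rho^{-1}|F_+'|&\text{on }\Gamma.\end{cases}
\]
By Lemma~\ref{lem:F}, $w_0$ is continuous and nonnegative, both definitions giving $0$ at $\pm1$, and its total mass is
\[
M_{\varepsilon,L}=\alpha(2\pi-2\varepsilon)+(2\pi-2\varepsilon)+2\pi\alpha=2\pi+4\pi\alpha-2\varepsilon(1+\alpha).
\]

Let $p=F_+^{-1}(0)$, a point of the hole, and let $A=\nu\,d\arg(w-p)$, a smooth closed form on $X$ with flux $\nu$. On $\overline{\mathbb D_-}$ we have $\operatorname{Im}(w-p)<0$, so $A=d\psi$ there with $\psi$ smooth. The one linear condition allowed by Lemma~\ref{lem:var}(c) is spent on the zero eigenvalue of the disc: for $u\in C^\infty(X)$ put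
\[
\ell(u)=\int_{\partial\mathbb D}(e^{-i\psi}u)\circ F_-^{-1}\,d\theta .
\]

\begin{lemma}\label{lem:claim}
If $u\in C^\infty(X)$ and $\ell(u)=0$, then $E_A(u)\ge\int_{\partial X}w_0|u|^2\,ds$.
\end{lemma}

\begin{proof}
Split $E_A(u)$ into the integrals over $\mathbb D_-$ and $\mathbb D_+\cap X$. On $\mathbb D_-$ we have $|\nabla^Au|=|\nabla(e^{-i\psi}u)|$. The function $v_-=(e^{-i\psi}u)\circ F_-^{-1}$ is smooth in $\mathbb D$, continuous on $\overline{\mathbb D}$, and has boundary mean zero. By conformal invariance and Lemma~\ref{lem:energy}(a),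
\[
\int_{\mathbb D_-}|\nabla^Au|^2=\int_{\mathbb D}|\nabla v_-|^2\ge\int_{\partial\mathbb D}|u\circ F_-^{-1}|^2d\theta .
\]
The function $v_+=u\circ F_+^{-1}$ is smooth on $\{\rho<|\zeta|<1\}$ and continuous on the closure. The form $B=(F_+^{-1})^*A$ is smooth and closed on the open annulus, and its flux is $\pm\nu$, because $F_+^{-1}$ maps each circle $|\zeta|=r$ to a simple closed curve around $p$. By conformal invariance and Lemma~\ref{lem:energy}(b),
\[
\int_{\mathbb D_+\cap X}|\nabla^Au|^2\ge\alpha\int_{|\zeta|=1}|u\circ F_+^{-1}|^2d\theta+\alpha\int_{|\zeta|=\rho}|u\circ F_+^{-1}|^2d\theta .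
\]
Add the two inequalities and discard the nonnegative integrals over the two images of the diameter. The change of variables $\zeta=F_\pm(w)$ turns what remains into $\int_{\partial X}w_0|u|^2ds$.
\end{proof}

\subsection{Smoothing the density}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The density $w_0$ is not that of a smooth metric, since it vanishes at $\pm1$. We increase it slightly, and control the error with the first eigenvalue of the Euclidean metric on $X$. As $\nu\notin\mathbb Z$, this eigenvalue is positive by Lemma~\ref{lem:var}(d), so there is $K<\infty$, depending on $\varepsilon,L,\nu$, with $\int_{\partial X}|u|^2ds\le KE_A(u)$ for all smooth $u$. For $j\ge1$, approximate the continuous function $w_0+\frac1{2j}$ uniformly within $\frac1{4j}$ by a smooth function $w_j$; then $w_j>0$ and $w_0\le w_j\le w_0+\frac1j$. Extend $\log w_j$ to a smooth function $f_j$ on $X$, and let $g_j$ be $e^{2f_j}$ times the Euclidean metric. Its boundary measure is $w_j\,ds$. If $\ell(u)=0$, Lemma~\ref{lem:claim} gives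
\[
\int_{\partial X}|u|^2w_j\,ds\le\int_{\partial X}|u|^2w_0\,ds+\frac1j\int_{\partial X}|u|^2ds\le\Big(1+\frac Kj\Big)E_A(u).
\]
By Lemma~\ref{lem:var}(c), $\sigma_2((X,g_j),\nu)\ge(1+K/j)^{-1}$. The boundary length is at least $M_{\varepsilon,L}$, so
\begin{equation}\label{eq:lowerbound}
\bar\sigma_2((X,g_j),\nu)\ge\frac{M_{\varepsilon,L}}{1+K/j}.
\end{equation}
Letting $j\to\infty$ with $\varepsilon,L$ fixed gives $\sup_\Sigma\bar\sigma_2(\Sigma,\nu)\ge M_{\varepsilon,L}$. Now let $\varepsilon\to0$ and then $L\to\infty$, so that $\alpha\to\nu$ and $M_{\varepsilon,L}\to2\pi+4\pi\nu$.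

By \eqref{eq:catenoid}, $2\pi+4\pi d(\nu)>\bar\sigma_2(\Sigma_c,0)$ if and only if $d(\nu)>\frac1{t_0}-\frac12$. This holds for $\nu=\frac12$ because $t_0>1$.
\end{proof}

\begin{example}
The cylinder need not be long. For $\nu=\frac12$ and $L=2$ we have $\alpha=\frac12\tanh1$, and for small $\varepsilon$ and large $j$ the right side of \eqref{eq:lowerbound} is near $2\pi(1+\tanh1)\approx11.07>10.475$.
\end{example}

\section{The upper bound $4\pi$}\label{sec:upper}

To bound $\sigma_2M$ with Lemma~\ref{lem:var}(b) we need test functions whose energy and boundary norm can be computed without knowing $\mu$, and enough of them to make one orthogonal to the unknown function $u_1$. The topological tool is the winding number of a loop $S^1\to\mathbb C\setminus\{0\}$. It is additive under products, and if $\Phi:[s_1,s_2]\times S^1\to\mathbb C$ is continuous and has no zero, then the loops $\Phi(s_1,\cdot)$ and $\Phi(s_2,\cdot)$ have the same winding number.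

\subsection{The model case: a disc}\label{sub:model}
Let $\mu$ be a measure with smooth positive density and mass $M$ on $\partial\mathbb D$, and $A=0$, so that $u_1$ is constant. For $|a|<1$ let $B_a(w)=\frac{w-a}{1-\bar aw}$. We use three properties. First, $|B_a|=1$ on $\partial\mathbb D$, so $\|B_a\|^2=M$ whatever $\mu$ is. Second, $B_a$ is a biholomorphism of $\mathbb D$, so its energy $\int2|B_a'|^2$ is twice the area of $\mathbb D$, namely $2\pi$. Third, $B_a$ degenerates to a known function when its zero reaches the boundary: if $a\to e^{i\omega}$, then $B_a(w)\to-e^{i\omega}$ for $|w|=1$, $w\ne e^{i\omega}$. By dominated convergence $\Phi(a)=\int B_a\,d\mu$ extends continuously to $\overline{\mathbb D}$ with $\Phi(e^{i\omega})=-Me^{i\omega}$. The loop $\omega\mapsto\Phi(re^{i\omega})$ is constant for $r=0$ and has winding number $1$ for $r=1$, so $\Phi(a)=0$ for some $|a|<1$. Lemma~\ref{lem:var}(b) gives $\sigma_2M\le2\pi$.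

On the annulus each of the three properties has an analogue, but the flux restricts the position of the zeros.

\subsection{Blaschke factors of the cylinder}
Let $\Sigma$ be represented by $C_L$ with $d\mu=\varrho\,d\theta$. By gauge invariance we assume $0\le\nu<1$, and by conjugation we take $A=-\nu\,d\theta$. Then
\begin{equation}\label{eq:untwist}
\nabla^AU=e^{-i\nu\theta}\nabla(e^{i\nu\theta}U).
\end{equation}
So functions $U$ on $C_L$ correspond to functions $F=e^{i\nu\theta}U$ on the strip $S=\{|\operatorname{Re}z|\le L\}$ with $F(z+2\pi i)=e^{2\pi i\nu}F(z)$, and the magnetic energy of $U$ is the Dirichlet energy of $F$ over one period. We look for such $F$ that are holomorphic with $|F|=1$ on $\partial S$. In the disc, $-\log|B_a|$ is the Green function with pole $a$, and we use this relation as the definition.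

For an interior point $a$ of $C_L$, the Dirichlet Green function $G_a$ is the function that vanishes on $\partial C_L$, is harmonic away from $a$, and equals $-\log|z-a|$ plus a harmonic function near $a$. It is nonnegative and, by reflection across $t=\pm L$, smooth up to the boundary. Green's representation formula states that for every continuous $H$ on $C_L$ that is harmonic in the interior,
\begin{equation}\label{eq:green}
H(a)=-\frac1{2\pi}\int_{\partial C_L}H\,\partial_nG_a\,d\theta .
\end{equation}
First let $a=\tau\in(-L,L)$ lie on $\theta=0$, write $G=G_\tau$, and put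
\[
P^+_\tau(\theta)=-G_t(L,\theta)\ge0,\qquad P^-_\tau(\theta)=G_t(-L,\theta)\ge0 .
\]
The reflection $t\mapsto-t$ gives $P^-_\tau=P^+_{-\tau}$. Define
\[
h(a)=\frac{\operatorname{Re}a+L}{2L}\in[0,1],\qquad a\in C_L ,
\]
the harmonic function equal to $1$ on $t=L$ and $0$ on $t=-L$. Formula \eqref{eq:green} with $H=h$ and with $H=1$ gives
\begin{equation}\label{eq:mass}
\int_0^{2\pi}P^+_\tau\,d\theta=2\pi h(\tau),\qquad-\int_{\partial C_L}\partial_nG_a\,d\theta=2\pi .
\end{equation}

\begin{lemma}\label{lem:blaschke}
Let $\tau\in(-L,L)$ and $h=h(\tau)$. There is a function $f_\tau$, smooth on $S$ and holomorphic in the interior, with $|f_\tau|=e^{-G_\tau}$ and $f_\tau(z+2\pi i)=e^{2\pi ih}f_\tau(z)$, such that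
\[
g_\tau=e^{-ih(\theta-\pi)}f_\tau
\]
is a smooth function on $C_L$ with boundary values
\begin{equation}\label{eq:bv}
g_\tau(\pm L,\theta)=\exp\Big(i\int_\pi^\theta\big(\pm P^\pm_\tau-h\big)\,d\theta'\Big),\qquad0\le\theta\le2\pi .
\end{equation}
\end{lemma}

\begin{proof}
Lift $G$ to $S$, where it has poles at $\tau+2\pi i\mathbb Z$. A harmonic conjugate $\Theta$ of $-G$ satisfies the Cauchy--Riemann equations $\Theta_\theta=-G_t$, $\Theta_t=G_\theta$. The form $G_\theta\,dt-G_t\,d\theta$ is closed away from the poles. Near a pole $z_0$ we have $-G=\log|z-z_0|+{}$harmonic, so the period of the form around $z_0$ is that of $d\arg(z-z_0)$, namely $2\pi$. Since $S$ is simply connected, $\Theta$ is defined modulo $2\pi$, and $f_\tau=e^{-G+i\Theta}$ is single valued and holomorphic away from the poles. It is bounded by $1$, so the singularities are removable; they are simple zeros. The Green function is symmetric under $\theta\mapsto2\pi-\theta$, so $\Theta_t=G_\theta=0$ on the line $\theta=\pi$, and we normalize $\Theta=0$ there.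

The quotient $f_\tau(z+2\pi i)/f_\tau(z)$ is holomorphic with modulus one, hence constant. Along $t=L$, $\Theta$ increases over one period by $\int_0^{2\pi}P^+_\tau d\theta=2\pi h$, so the constant is $e^{2\pi ih}$ and $g_\tau$ is periodic. On $t=\pm L$ we have $G=0$ and $\Theta_\theta=-G_t=\pm P^\pm_\tau$; integrating from $\theta=\pi$ gives \eqref{eq:bv}.
\end{proof}

For an interior point $a=\tau+i\omega$ of $C_L$ put $g_a(t,\theta)=g_\tau(t,\theta-\omega)$. Then $|g_a|=e^{-G_a}$, and on $S$ the function $e^{ih(a)\theta}g_a$ is a unimodular constant times the holomorphic function $f_\tau(z-i\omega)$. Thus a factor with zero at $a$ carries the flux $h(a)$, and the position of the zero along the axis is dictated by the flux. The normalization on $\theta=\pi$, the line opposite to the zero, is chosen so that the limits at the boundary are explicit. For $a\in\partial C_L$ we define $g_a$ on $\partial C_L$ only, by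
\begin{equation}\label{eq:degenerate}
g_{-L+i\omega}=1,\qquad g_{L+i\omega}=-e^{-i(\theta-\omega)} .
\end{equation}

\begin{lemma}\label{lem:limits}
If $a_n\to a=\tau+i\omega$ in $C_L$, then $g_{a_n}(\pm L,\theta)\to g_a(\pm L,\theta)$ for every $\theta\in S^1\setminus\{\omega\}$.
\end{lemma}

\begin{proof}
Set $P^\pm_\tau(\theta)=0$ for $\tau\in\{-L,L\}$ and $0<\theta<2\pi$. We claim that $(\tau,\theta)\mapsto P^\pm_\tau(\theta)$ is continuous on $[-L,L]\times(0,2\pi)$. Since $P^-_\tau=P^+_{-\tau}$, it suffices to consider $P^+$.

Applying \eqref{eq:green} to $H=\frac{\sinh k(L+t)}{\sinh2kL}e^{\pm ik\theta}$, $k\ge1$, gives the Fourier coefficients of $P^+_\tau$: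
\[
P^+_\tau(\theta)=h(\tau)+2\sum_{k\ge1}\frac{\sinh k(L+\tau)}{\sinh2kL}\cos k\theta .
\]
For $0\le x\le y$, $y>0$, we have $\frac{\sinh x}{\sinh y}=e^{x-y}\frac{1-e^{-2x}}{1-e^{-2y}}\le e^{x-y}$, so the coefficients are at most $e^{-k(L-\tau)}$. The series converges uniformly for $-L\le\tau\le L-\delta$, and all its terms vanish at $\tau=-L$. This proves continuity on $[-L,L)\times(0,2\pi)$.

As $\tau\to L$ the mass of $P^+_\tau$ concentrates at $\theta=0$, and we compare with the disc. The map $\zeta=e^{z-L}$ embeds $C_L$ in $\overline{\mathbb D}$, sending $t=L$ to $\partial\mathbb D$ and $\tau$ to $r=e^{\tau-L}$. Let $G'=-\log|B_r(\zeta)|$. The difference $G'-G$ is harmonic in $C_L$, zero on $t=L$ and nonnegative on $t=-L$, hence nonnegative by the maximum principle. Therefore $-G_t\le-G'_t$ on $t=L$, that is,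
\[
0\le P^+_\tau(\theta)\le\frac{1-r^2}{1-2r\cos\theta+r^2},
\]
and the right side tends to $0$ uniformly on $[\delta,2\pi-\delta]$ as $r\to1$. The claim follows.

Consequently the right side of \eqref{eq:bv} is continuous in $(\tau,\theta)\in[-L,L]\times(0,2\pi)$. At $\tau=-L$, where $h=0$, it equals $1$; at $\tau=L$, where $h=1$, it equals $e^{-i(\theta-\pi)}=-e^{-i\theta}$. These are the values \eqref{eq:degenerate} for $\omega=0$. If $a_n=\tau_n+i\omega_n$ and $\theta\ne\omega$, then $(\tau_n,\theta-\omega_n)$ converges to a point of $[-L,L]\times(0,2\pi)$, which gives the lemma.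
\end{proof}

\subsection{Test functions}
Fluxes add when factors are multiplied, and they only have to equal $\nu$ modulo $\mathbb Z$. With one zero $b$ this forces $h(b)=\nu$. With two interior zeros $h(a)+h(b)\in(0,2)$, so the sum is $\nu$ or $1+\nu$. We call $U$ an \emph{admissible function} if it has one of the following forms, with $a,b$ interior points of $C_L$:
\[
\begin{array}{lll}
U=g_b&\text{with }h(b)=\nu&\text{(one zero)},\\[2pt]
U=g_ag_b&\text{with }h(a)+h(b)=\nu&\text{(two zeros)},\\[2pt]
U=e^{i\theta}g_ag_b&\text{with }h(a)+h(b)=1+\nu&\text{(two zeros)}.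
\end{array}
\]
For $\nu=0$ only the third form occurs.

\begin{lemma}\label{lem:test}
Let $U$ be admissible with $n\in\{1,2\}$ zeros, and let $\mathcal G$ be the sum of the Green functions with poles at these zeros. Then $U\in C^\infty(C_L)$, $|U|=e^{-\mathcal G}$, and
\[
\|U\|^2=M,\qquad E_A(U)=2\pi n .
\]
\end{lemma}

\begin{proof}
Smoothness and $|U|=e^{-\mathcal G}$ follow from Lemma~\ref{lem:blaschke}; in particular $|U|=1$ on $\partial C_L$ and $\|U\|^2=M$. In each of the three cases the powers of $e^{i\theta}$ combine to $U=c\,e^{-i\nu\theta}F$ on $S$, with $|c|=1$ and $F$ a product of translates of the functions $f_\tau$. By \eqref{eq:untwist}, $|\nabla^AU|^2=|F_t|^2+|F_\theta|^2=2|F'|^2$. The function $|F|^2=e^{-2\mathcal G}$ is smooth on $C_L$ and $(\partial_t^2+\partial_\theta^2)|F|^2=4|F'|^2$. The divergence theorem and \eqref{eq:mass} give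
\[
E_A(U)=\frac12\int_{\partial C_L}\partial_n\big(e^{-2\mathcal G}\big)d\theta=-\int_{\partial C_L}\partial_n\mathcal G\,d\theta=2\pi n.\qedhere
\]
\end{proof}

\subsection{Orthogonality to the first eigenfunction}
The condition $\langle U,u_1\rangle=0$ is one complex equation. A single zero can move only on the circle $h=\nu$, a one-parameter family, and there is no reason for a solution to exist. Two zeros have three real parameters. We use two of them to solve the equation and keep the third, the angle of $b$, free. When one of the two zeros is pushed to the boundary, the family degenerates by \eqref{eq:degenerate} to the one-zero family, and this is where winding numbers can be computed.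

For $s\in[0,1]$ and $\omega\in S^1$ let $[s,\omega]=(2s-1)L+i\omega$ be the point of $C_L$ with $h=s$ and angle $\omega$. Fix a first eigenfunction $u_1$ and define
\[
J(\omega)=\int_{\partial C_L}g_{[\nu,\omega]}\,\bar u_1\,d\mu .
\]

\begin{proposition}\label{prop:orth}
Suppose that $J$ has no zero. Then for every $\omega_2\in S^1$ there is an admissible function $U$ with two zeros $a,b$ such that $b$ has angle $\omega_2$ and $\langle U,u_1\rangle=0$.
\end{proposition}

\begin{proof}
Fix $\omega_2$ and define, for $\omega_1\in S^1$,
\begin{align*}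
\Phi_0(s,\omega_1)&=\int_{\partial C_L}g_{[s,\omega_1]}\,g_{[\nu-s,\omega_2]}\,\bar u_1\,d\mu,&&s\in[0,\nu],\\
\Phi_1(s,\omega_1)&=\int_{\partial C_L}e^{i\theta}g_{[s,\omega_1]}\,g_{[1+\nu-s,\omega_2]}\,\bar u_1\,d\mu,&&s\in[\nu,1].
\end{align*}
The factors have modulus one on $\partial C_L$, and by Lemma~\ref{lem:limits} the integrands depend continuously on the parameters for all but at most two values of $\theta$. By dominated convergence $J$, $\Phi_0$, $\Phi_1$ are continuous, including at the endpoints of the intervals. Let $q\in\mathbb Z$ be the winding number of $J$. By \eqref{eq:degenerate}, $g_{[0,\omega]}=1$ and $e^{i\theta}g_{[1,\omega]}=-e^{i\omega}$. This gives the following values at the endpoints, and their winding numbers as loops in $\omega_1$: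
\[
\begin{array}{llll}
\Phi_0(0,\omega_1)=J(\omega_2),&\text{winding }0;\qquad&\Phi_0(\nu,\omega_1)=J(\omega_1),&\text{winding }q;\\[3pt]
\Phi_1(\nu,\omega_1)=-e^{i\omega_2}J(\omega_1),&\text{winding }q;\qquad&\Phi_1(1,\omega_1)=-e^{i\omega_1}J(\omega_2),&\text{winding }1.
\end{array}
\]
If $\Phi_0$ has no zero then $q=0$, and if $\Phi_1$ has no zero then $q=1$. So one of the two functions vanishes at some $(s,\omega_1)$. The four loops above avoid $0$, so $s$ lies in the open interval $(0,\nu)$ or $(\nu,1)$, respectively. In the first case $s,\nu-s\in(0,\nu)$, and in the second $s,1+\nu-s\in(\nu,1)$, so both zeros are interior points and the integrand is $U\bar u_1$ with $U$ admissible.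
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose first that $J(\omega)=0$ for some $\omega$. Then $\nu\ne0$: for $\nu=0$ we have $g_{[0,\omega]}=1$ and $u_1$ is a nonzero constant by Lemma~\ref{lem:var}(d), so $J=M\bar u_1\neq0$. Hence $g_{[\nu,\omega]}$ is an admissible function with one zero, orthogonal to $u_1$, and Lemmas~\ref{lem:var}(b) and~\ref{lem:test} give $\sigma_2M\le2\pi<4\pi$.

Suppose now that $J$ has no zero. Proposition~\ref{prop:orth} and the same two lemmas give $\sigma_2M\le4\pi$. Assume that $\sigma_2M=4\pi$. We show that $\mu$ then determines the zeros of the test function, which contradicts the freedom in $\omega_2$. Let $U$ be any function given by Proposition~\ref{prop:orth}, with zeros $a,b$. By the equality case of Lemma~\ref{lem:var}(b), $U$ is a $\sigma_2$-eigenfunction, so $\partial_nU=\sigma_2\varrho\,U$ on $\partial C_L$ by \eqref{eq:bc}. Dividing by $U$ and taking real parts,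
\[
\sigma_2\varrho=\partial_n\log|U|=-\partial_n(G_a+G_b).
\]
By \eqref{eq:green}, every continuous $H$ on $C_L$ that is harmonic in the interior satisfies
\[
\sigma_2\int_{\partial C_L}H\,d\mu=2\pi\big(H(a)+H(b)\big).
\]
The left side does not depend on $U$. Take $H=e^z$ and $H=e^{2z}$, which are well defined and holomorphic on $C_L$. With $x=e^a$ and $y=e^b$, the sums $x+y$ and $x^2+y^2$ do not depend on $U$, nor does $xy=\frac12\big((x+y)^2-(x^2+y^2)\big)$. So the unordered pair $\{x,y\}$, the roots of a fixed quadratic polynomial, is the same for all $U$, and since $e^z$ is injective on $C_L$, so is $\{a,b\}$. This pair involves at most two angles, whereas Proposition~\ref{prop:orth} provides a pair with $b$ at any prescribed angle. This contradiction proves $\sigma_2M<4\pi$.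

Theorem~\ref{thm:lower} with $\nu=\frac12$ gives $\sup_\Sigma\bar\sigma_2(\Sigma,\frac12)\ge4\pi$. Together with the strict upper bound, both suprema equal $4\pi$ and neither is attained.
\end{proof}

\begin{remark}
For $\nu\in\mathbb Z$ the bound also follows from the theorem of Fraser and Schoen and \eqref{eq:catenoid}, after a gauge transformation to $\nu=0$; the proof above does not use that theorem. The case $\nu=0$ is the closest analogue of Section~\ref{sub:model}: $J$ is constant, $q=0$, the admissible functions $e^{i\theta}g_ag_b$ with $h(a)+h(b)=1$ are holomorphic on $C_L$, and they degenerate to the constants $-e^{i\omega_2}$ at $s=0$ and $-e^{i\omega_1}$ at $s=1$.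
\end{remark}

\begin{thebibliography}{1}
\bibitem{PS} Luigi Provenzano and Alessandro Savo, \emph{Geometry of the magnetic Steklov problem on Riemannian annuli}, arXiv:2310.08203 (2023).
\end{thebibliography}
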